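\title{A star-Menger $\Psi$-space of cardinality $\aleph_\omega$}

\begin{abstract}
Every Isbell--Mr\'owka $\Psi$-space of cardinality smaller than the dominating number $\mathfrak d$ is star-Menger. Bonanzinga and Matveev asked whether, consistently, a star-Menger $\Psi$-space can have cardinality at least $\mathfrak d$. We show that it can. Over any model of $\mathrm{GCH}+\square_{\aleph_\omega}$, such as the constructible universe, there is a ccc forcing extension with $\mathfrak d=\aleph_1$ and an almost disjoint family of size $\aleph_\omega$ whose $\Psi$-space is star-Menger, and even star-Hurewicz. The cardinal $\aleph_\omega$ is the smallest possible: ZFC proves that a star-Menger $\Psi$-space of size at least $\mathfrak d$ has size at least $\aleph_\omega$.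
\end{abstract}

\section{Introduction}\label{sec:intro}

A family $\mathcal A$ of subsets of $\mathbb N$ is \emph{almost disjoint} if every member of $\mathcal A$ is infinite and $A\cap B$ is finite for all distinct $A,B\in\mathcal A$. The \emph{Isbell--Mr\'owka space} $\Psi(\mathcal A)=\mathcal A\cup\mathbb N$ has the points of $\mathbb N$ isolated, and the sets $\{A\}\cup(A\setminus F)$, with $F\subseteq\mathbb N$ finite, as basic neighborhoods of the point $A\in\mathcal A$. Spaces of this form are called \emph{$\Psi$-spaces}.

For a cover $\mathcal U$ of a space $X$ and $Y\subseteq X$, the \emph{star} of $Y$ is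
\[
\mathrm{st}(Y,\mathcal U)=\bigcup\{U\in\mathcal U: U\cap Y\neq\emptyset\}.
\]
Let $\mathcal U_n$ $(n\in\mathbb N)$ range over all sequences of open covers of $X$. The space $X$ is
\begin{itemize}
\item \emph{star-Menger} if there are always finite $\mathcal F_n\subseteq\mathcal U_n$ such that every point of $X$ lies in $\mathrm{st}(\bigcup\mathcal F_n,\mathcal U_n)$ for some $n$;
\item \emph{star-Hurewicz} if there are always finite $\mathcal F_n\subseteq\mathcal U_n$ such that every point of $X$ lies in $\mathrm{st}(\bigcup\mathcal F_n,\mathcal U_n)$ for all but finitely many $n$;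
\item \emph{strongly star-Menger} if there are always finite sets of points $F_n\subseteq X$ such that every point of $X$ lies in $\mathrm{st}(F_n,\mathcal U_n)$ for some $n$.
\end{itemize}
Star-Hurewicz spaces are star-Menger. So are strongly star-Menger spaces: cover $F_n$ by finitely many members of $\mathcal U_n$.

Without the stars nothing interesting happens in a $\Psi$-space. If $\mathcal A$ is uncountable, a cover by basic neighborhoods has no countable subcover, since each basic neighborhood contains at most one point of $\mathcal A$. The star allows one extra step. The point $A$ is reached at stage $n$ as soon as a neighborhood of $A$ from $\mathcal U_n$ shares a natural number with one of the chosen sets. So the star-Menger property of $\Psi(\mathcal A)$ measures how well countably many open sets can meet the tails of all members of $\mathcal A$, when the tails are chosen by an adversary.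

The dominating number $\mathfrak d$ is the least cardinality of a family in $\mathbb N^{\mathbb N}$ that is cofinal under eventual domination. It is a known fact that every $\Psi$-space of cardinality smaller than $\mathfrak d$ is star-Menger; we recall the short proof in Proposition~\ref{prop:strong}. Bonanzinga and Matveev asked whether this bound can be passed; see \cite{Tsaban}.

\begin{quote}
\textbf{Problem.} Is it consistent with ZFC that there is an almost disjoint family $\mathcal A$ such that $\Psi(\mathcal A)$ is star-Menger and $|\Psi(\mathcal A)|\ge\mathfrak d$?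
\end{quote}

The first cases suggest a negative answer. A diagonal argument, given in Section~\ref{sec:obstruction}, excludes the sizes $\aleph_1,\aleph_2,\dots$ and the size $\mathfrak c=2^{\aleph_0}$. The argument breaks down at $\aleph_\omega$, and there the answer turns out to be positive. The principle $\square_{\aleph_\omega}$ in the next statement is recalled in Section~\ref{sec:threads}.

\begin{theorem}\label{thm:main}
Let $V_0$ be a model of $\mathrm{ZFC}+\mathrm{GCH}+\square_{\aleph_\omega}$. There is a ccc forcing extension $W$ of $V_0$ in which $\mathfrak d=\aleph_1$ and there is an almost disjoint family $\mathcal A$ with $|\mathcal A|=\aleph_\omega$ such that $\Psi(\mathcal A)$ is star-Menger. In fact, $\Psi(\mathcal A)$ is star-Hurewicz.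
\end{theorem}

One may take $V_0=L$, where GCH holds and where Jensen proved $\square_\kappa$ for all infinite cardinals $\kappa$. So the Problem has a positive answer, relative only to the consistency of ZFC. Below, $\mathrm{cof}([\kappa]^\omega,\subseteq)$ is the least size of a family of countably infinite subsets of $\kappa$ such that every countably infinite subset of $\kappa$ is contained in a member of the family.

\begin{theorem}[ZFC]\label{thm:sharp}
If $|\mathcal A|=\kappa\ge\mathfrak d$ and $\mathrm{cof}([\kappa]^\omega,\subseteq)\le\kappa$, then $\Psi(\mathcal A)$ is not star-Menger. Hence a star-Menger $\Psi$-space of size at least $\mathfrak d$ has size at least $\aleph_\omega$, and its family $\mathcal A$ never has size $\mathfrak c$.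
\end{theorem}

By Theorem~\ref{thm:main}, the bound $\aleph_\omega$ is consistently attained.

\begin{corollary}\label{cor:strong}
In the model $W$ of Theorem~\ref{thm:main}, the space $\Psi(\mathcal A)$ is star-Menger but not strongly star-Menger.
\end{corollary}

The proof of Theorem~\ref{thm:main} goes as follows. Section~\ref{sec:catching} reduces the star-Hurewicz property to two conditions: a combinatorial one on an index set of size $\aleph_\omega$, which is proved there, and a prescribed pattern of intersections between members of $\mathcal A$. Section~\ref{sec:slots} realizes such a pattern by random sets, for finitely many sets at a time. Section~\ref{sec:threads} selects the finite groups coherently across all countable subsets of $\aleph_\omega$. Sections~\ref{sec:forcing} and~\ref{sec:family} assemble the resulting measures into a forcing notion and read off the family.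

\subsection*{Conventions}
We identify $\mathbb N$ with $\omega=\{0,1,2,\dots\}$ and $n$ with $\{0,\dots,n-1\}$. \emph{Countable} means finite or countably infinite; $[X]^{\le\omega}$, $[X]^\omega$ and $[X]^2$ are the sets of countable, countably infinite and two-element subsets of $X$. \emph{Almost all $n$} means all but finitely many $n$, and $f\le^*g$ means $f(n)\le g(n)$ for almost all $n$. A family in $\omega^\omega$ is \emph{dominating} if it is cofinal under $\le^*$. Recall that $\aleph_1\le\mathfrak d\le\mathfrak c$; in particular $|\Psi(\mathcal A)|\ge\mathfrak d$ if and only if $|\mathcal A|\ge\mathfrak d$, and then $|\Psi(\mathcal A)|=|\mathcal A|$. Almost disjoint families and $\Psi$-spaces make sense over any countably infinite set $S$ in place of $\mathbb N$, and a bijection transfers them to $\mathbb N$.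

\section{Stars in $\Psi$-spaces and the obstruction below $\aleph_\omega$}\label{sec:obstruction}

The hardest covers of $\Psi(\mathcal A)$ have a simple form. Given numbers $f_A(n)$ for $A\in\mathcal A$ and $n\in\omega$, put
\begin{equation}\label{eq:covers}
U_n(A)=\{A\}\cup\{k\in A:k\ge f_A(n)\},\qquad
\mathcal U_n=\{U_n(A):A\in\mathcal A\}\cup\{\{k\}:k\in\omega\}.
\end{equation}
The only member of $\mathcal U_n$ that contains the point $A$ is $U_n(A)$. Therefore
\begin{equation}\label{eq:starcrit}
A\in\mathrm{st}(Y,\mathcal U_n)\iff U_n(A)\cap Y\ne\emptyset .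
\end{equation}
A point $A$ can thus be reached at stage $n$ in three ways: by choosing $U_n(A)$ itself, which serves only countably many points in total; by choosing a singleton $\{k\}$ in the tail of $A$; or by choosing $U_n(B)$ for another $B$ whose tail meets the tail of $A$. The first two ways are what the strongly star-Menger property permits, and they work exactly below $\mathfrak d$.

In this section $\mathcal H\subseteq\omega^\omega$ is a family of size $\mathfrak d$ such that every function in $\omega^\omega$ is bounded \emph{everywhere} by a member of $\mathcal H$. One obtains it by closing a dominating family of size $\mathfrak d$ under finite modifications.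

\begin{proposition}\label{prop:strong}
The space $\Psi(\mathcal A)$ is strongly star-Menger if and only if $|\mathcal A|<\mathfrak d$.
\end{proposition}

\begin{proof}
Let $|\mathcal A|<\mathfrak d$ and let $\mathcal U_n$ be arbitrary open covers. For $A\in\mathcal A$ and $n\in\omega$ choose $U_n(A)\in\mathcal U_n$ containing the point $A$, and a number $\varphi_A(n)\in U_n(A)\cap\omega$. The functions $\varphi_A$ do not form a dominating family, so some $g$ satisfies $g(n)>\varphi_A(n)$ for infinitely many $n$, for every $A$. Let $F_n=\{0,\dots,\max(n,g(n))\}$. Each $k\in\omega$ lies in $F_k\subseteq\mathrm{st}(F_k,\mathcal U_k)$. If $g(n)>\varphi_A(n)$, then $U_n(A)$ meets $F_n$, so $A\in\mathrm{st}(F_n,\mathcal U_n)$.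

Let $|\mathcal A|\ge\mathfrak d$. Since $|\mathcal H\times\omega_1|=\mathfrak d$, there are distinct $A_{g,\xi}\in\mathcal A$ for $g\in\mathcal H$, $\xi<\omega_1$. Put $f_A(n)=g(n)+1$ for $A=A_{g,\xi}$ and $f_A(n)=0$ for all other $A$, and take the covers \eqref{eq:covers}. Given finite sets of points $F_n$, pick $g\in\mathcal H$ such that all elements of $F_n\cap\omega$ are at most $g(n)$, for every $n$, and pick $\xi$ with $A_{g,\xi}\notin\bigcup_nF_n$. Then $U_n(A_{g,\xi})$ misses $F_n$ for every $n$, and by \eqref{eq:starcrit} the point $A_{g,\xi}$ is in no $\mathrm{st}(F_n,\mathcal U_n)$.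
\end{proof}

Corollary~\ref{cor:strong} follows from Theorem~\ref{thm:main} and Proposition~\ref{prop:strong}. From size $\mathfrak d$ on, a star-Menger $\Psi$-space must reach its points in the third way. A selection $(\mathcal F_n)$ is then described by a countable set $C\subseteq\mathcal A$ and a function $g$ that bounds how much of $C$ and of $\omega$ is used at each stage. If there are no more such pairs $(C,g)$ than members of $\mathcal A$, the adversary assigns to each pair its own point and makes the tails of that point escape from the pair.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]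
Let $\mathcal D\subseteq[\mathcal A]^\omega$ be cofinal under inclusion with $|\mathcal D|\le\kappa$, and enumerate each $C\in\mathcal D$ as $\{B^C_i:i<\omega\}$. The set $\mathcal D\times\mathcal H$ has size at most $\kappa$; well-order it in type at most $\kappa$. Since $|\mathcal A\setminus C|=\kappa$ and fewer than $\kappa$ choices precede any given one, we can choose by recursion distinct $A_{C,g}\in\mathcal A\setminus C$ for $(C,g)\in\mathcal D\times\mathcal H$. For $A=A_{C,g}$ let $f_A(n)$ be larger than $g(n)$ and than all elements of the finite set $A\cap\bigcup_{i\le g(n)}B^C_i$. For all other $A$ let $f_A(n)=0$. Take the covers \eqref{eq:covers}.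

Let $\mathcal F_n\subseteq\mathcal U_n$ be finite. Only countably many $B$ have $U_n(B)\in\mathcal F_n$ for some $n$, so they all lie in one $C\in\mathcal D$. Choose $g\in\mathcal H$ such that, for every $n$, each $B$ with $U_n(B)\in\mathcal F_n$ is $B^C_i$ for some $i\le g(n)$, and each $k$ with $\{k\}\in\mathcal F_n$ satisfies $k\le g(n)$. Let $A=A_{C,g}$. For $i\le g(n)$ we have $A\ne B^C_i$ and $U_n(B^C_i)\subseteq\{B^C_i\}\cup B^C_i$, so $U_n(A)$ misses $U_n(B^C_i)$ by the choice of $f_A(n)$. It also misses $\{k\}$ for $k\le g(n)$. By \eqref{eq:starcrit}, $A\notin\mathrm{st}(\bigcup\mathcal F_n,\mathcal U_n)$ for all $n$. So $\Psi(\mathcal A)$ is not star-Menger.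

For the consequences, we show $\mathrm{cof}([\aleph_m]^\omega,\subseteq)\le\aleph_m$ for $1\le m<\omega$ by induction on $m$. A countable subset of $\omega_m$ is contained in an infinite ordinal $\gamma<\omega_m$. If $\gamma$ is countable, then $\{\gamma\}$ is cofinal in $[\gamma]^\omega$; otherwise $|\gamma|=\aleph_j$ with $1\le j<m$, and $[\gamma]^\omega$ has a cofinal family of size at most $\aleph_{j}$ by induction. The union of these families over $\gamma<\omega_m$ is cofinal and has size at most $\aleph_m$. So $|\mathcal A|$ is not an $\aleph_m\ge\mathfrak d$. Finally, $|[\mathfrak c]^\omega|=\mathfrak c^{\aleph_0}=\mathfrak c\ge\mathfrak d$ excludes $|\mathcal A|=\mathfrak c$.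
\end{proof}

At $\kappa=\aleph_\omega$ the counting fails. Given countable sets $c_\xi\subseteq\kappa$ for $\xi<\kappa$, choose distinct $x_m\in\kappa\setminus\bigcup_{\xi<\omega_m}c_\xi$; the set $\{x_m:m<\omega\}$ is contained in no $c_\xi$. So $\mathrm{cof}([\aleph_\omega]^\omega,\subseteq)>\aleph_\omega$, and the family that witnesses this takes one point from each of infinitely many ``levels''. The selections in our space will have the same shape.

\section{Catching all points from countably many columns}\label{sec:catching}

We describe what the family will look like. A single member $B\in\mathcal A$ cannot be relied on to reach another member $A$: the set $A\cap B$ is finite, and the adversary removes it from every neighborhood. So the members are grouped into infinite \emph{columns} $\{A_{(\alpha,i)}:i<\omega\}$, and the $i$th member of a column is used against the $i$th cover. A \emph{scale} is a sequence $\langle g_\xi:\xi<\omega_1\rangle$ in $\omega^\omega$ that is $\le^*$-increasing and dominating. With a scale at hand, the speed at which the adversary shrinks the neighborhoods in one column is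 measured by a single countable ordinal.

\begin{proposition}\label{prop:reduction}
Let $\langle g_\xi:\xi<\omega_1\rangle$ be a scale. Let $S$ be an infinite set that is the disjoint union of finite sets $S_n$, $n<\omega$. Let $J$ be a set with a binary relation $\prec$ and ordinals $\nu(\beta,\alpha)<\omega_1$ for $\beta\prec\alpha$. Let $A_a\subseteq S$, for $a\in J\times\omega$, be infinite sets with $A_a\cap A_b$ finite for $a\neq b$, and let $\mathcal A=\{A_a:a\in J\times\omega\}$. Assume:
\begin{itemize}
\item[(C1)] For every $f:J\to\omega_1$ there is a countable nonempty $C\subseteq J$ such that for each $\beta\in J\setminus C$ some $\alpha\in C$ has $\beta\prec\alpha$ and $\nu(\beta,\alpha)\ge\max(f(\beta),f(\alpha))$.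
\item[(C2)] If $\beta\prec\alpha$ and $j<\omega$, then for almost all $i$ the set $A_{(\beta,j)}\cap A_{(\alpha,i)}$ has a point in $S_n$ for some $n>g_{\nu(\beta,\alpha)}(i)$.
\end{itemize}
Then $\Psi(\mathcal A)$ is star-Hurewicz.
\end{proposition}

\begin{proof}
Let $\mathcal U_n$ be open covers. For $a\in J\times\omega$ choose $U_n(a)\in\mathcal U_n$ containing the point $A_a$, and $h_n(a)\in\omega$ with $A_a\setminus\bigcup_{l\le h_n(a)}S_l\subseteq U_n(a)$. For $\alpha\in J$ put $H_\alpha(n)=\max_{j\le n}h_n((\alpha,j))$ and choose $f(\alpha)<\omega_1$ with $H_\alpha\le^*g_{f(\alpha)}$. Let $C=\{\alpha_0,\alpha_1,\dots\}$, with repetitions allowed, be given by (C1). Enumerate $S=\{s_0,s_1,\dots\}$, choose $O_{n,l}\in\mathcal U_n$ with $s_l\in O_{n,l}$, and put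
\[
\mathcal F_n=\{U_n((\alpha_l,i)):l,i\le n\}\cup\{O_{n,l}:l\le n\}.
\]
The point $s_l$ lies in $\bigcup\mathcal F_n$ for $n\ge l$, and the point $A_{(\alpha_l,j)}$ lies in $\bigcup\mathcal F_n$ for $n\ge l,j$. Since $\bigcup\mathcal F_n\subseteq\mathrm{st}(\bigcup\mathcal F_n,\mathcal U_n)$, it remains to treat $A_{(\beta,j)}$ with $\beta\notin C$.

Choose $\alpha=\alpha_l\in C$ as in (C1) and write $\nu=\nu(\beta,\alpha)$. As the scale is increasing, $H_\beta\le^*g_{f(\beta)}\le^*g_\nu$ and $H_\alpha\le^*g_{f(\alpha)}\le^*g_\nu$. By (C2), for almost all $i$ there are $n>g_\nu(i)\ge\max(H_\beta(i),H_\alpha(i))$ and $s\in A_{(\beta,j)}\cap A_{(\alpha,i)}\cap S_n$. If also $i\ge j,l$, then $n>H_\beta(i)\ge h_i((\beta,j))$ and $n>H_\alpha(i)\ge h_i((\alpha,i))$. Hence $s\in U_i((\beta,j))\cap U_i((\alpha,i))$, and $U_i((\alpha,i))\in\mathcal F_i$. So $A_{(\beta,j)}\in U_i((\beta,j))\subseteq\mathrm{st}(\bigcup\mathcal F_i,\mathcal U_i)$ for almost all $i$.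
\end{proof}

When $\beta\prec\alpha$ and $\nu(\beta,\alpha)\ge\max(f(\beta),f(\alpha))$, we say that $\alpha$ \emph{catches} $\beta$. To obtain (C1) we let the catchers be functions. Define levels
\[
J_0=\{0\}\times\omega_1,\qquad J_{k+1}=\{k+1\}\times{}^{J_k}\omega_1,\qquad J=\bigcup_{k<\omega}J_k,
\]
where ${}^{X}\omega_1$ is the set of functions from $X$ to $\omega_1$. Put $\beta\prec\alpha$ if $\beta\in J_k$ and $\alpha\in J_{k+1}$ for some $k$, and in that case, with $\alpha=(k+1,e)$, put $\nu(\beta,\alpha)=e(\beta)$. We say that $\alpha$ \emph{codes} $e$. Under GCH, $|J_0|=\aleph_1$ and $|J_{k+1}|=\aleph_1^{\aleph_{k+1}}=2^{\aleph_{k+1}}=\aleph_{k+2}$, so $|J_k|=\aleph_{k+1}$ and $|J|=\aleph_\omega$.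

The inequality $\nu(\beta,\alpha)\ge f(\beta)$ is easy to arrange for all $\beta\in J_k$ at once: let $\alpha$ code a function above $f$. The difficulty is the inequality $\nu(\beta,\alpha)\ge f(\alpha)$, because $f(\alpha)$ is revealed only after $\alpha$ has been chosen.

\begin{example}\label{ex:level0}
Identify $J_0$ with $\omega_1$ and let $\alpha\in J_1$ code $\beta\mapsto\max(\beta,f(\beta))$. Whatever the countable ordinal $f(\alpha)$ is, every $\beta\ge f(\alpha)$ has $\nu(\beta,\alpha)\ge\max(f(\beta),f(\alpha))$. So a single $\alpha$ catches all of $J_0$ except the countably many $\beta<f(\alpha)$, and these we simply put into $C$. The price is the new level $J_1$, which has to be caught from $J_2$, and so on. A structure with finitely many levels leaves its top level uncaught; with $\omega$ levels there is no top.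
\end{example}

On higher levels there is no function into $\omega_1$ with countable sublevel sets, and one catcher no longer suffices. Countably many do, by an Ulam matrix argument. A \emph{$\sigma$-ideal} on $X$ is a family of subsets of $X$ closed under subsets and countable unions.

\begin{lemma}\label{lem:ulam}
Let $|X|<\aleph_\omega$ and let $\mathcal I$ be a $\sigma$-ideal on $X$ that contains all singletons, with $X\notin\mathcal I$. Then there are $\aleph_1$ pairwise disjoint subsets of $X$ that are not in $\mathcal I$.
\end{lemma}

\begin{proof}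
Suppose not. Let $\lambda$ be the least cardinal that carries a counterexample, and let $\mathcal I$ be a counterexample on $\lambda$. Countable sets are in $\mathcal I$, so $\lambda$ is uncountable. Since $\lambda<\aleph_\omega$, we have $\lambda=\mu^+$ for an infinite cardinal $\mu$; this is the only use of the bound on $|X|$.

First, $\mathcal I$ is closed under unions of fewer than $\lambda$ sets. Otherwise there are a cardinal $\rho<\lambda$ and $Y_\gamma\in\mathcal I$ $(\gamma<\rho)$ with $\bigcup_\gamma Y_\gamma\notin\mathcal I$; replacing $Y_\gamma$ by $Y_\gamma\setminus\bigcup_{\gamma'<\gamma}Y_{\gamma'}$, we may assume that they are disjoint. Then $\mathcal I'=\{B\subseteq\rho:\bigcup_{\gamma\in B}Y_\gamma\in\mathcal I\}$ is a $\sigma$-ideal on $\rho$ that contains the singletons and not $\rho$. Disjoint sets $B\notin\mathcal I'$ give disjoint sets $\bigcup_{\gamma\in B}Y_\gamma\notin\mathcal I$, so $\mathcal I'$ is a counterexample on $\rho<\lambda$, against minimality.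

Fix injections $\iota_\xi:\xi\to\mu$ for $\xi<\lambda$, and for $\gamma<\mu$, $\eta<\lambda$ let $P_{\gamma,\eta}=\{\xi:\eta<\xi<\lambda,\ \iota_\xi(\eta)=\gamma\}$. Fix $\eta$. The set $\eta+1$ is a union of at most $\mu$ singletons, so it is in $\mathcal I$, and therefore $\lambda\setminus(\eta+1)=\bigcup_{\gamma<\mu}P_{\gamma,\eta}$ is not. Hence $P_{\gamma(\eta),\eta}\notin\mathcal I$ for some $\gamma(\eta)<\mu$. As $\lambda=\mu^+$, one value $\gamma$ equals $\gamma(\eta)$ for $\lambda$ many $\eta$. For $\eta\neq\eta'$ the sets $P_{\gamma,\eta}$ and $P_{\gamma,\eta'}$ are disjoint, since a common element $\xi$ would have $\iota_\xi(\eta)=\iota_\xi(\eta')$. This gives $\lambda\ge\aleph_1$ disjoint sets outside $\mathcal I$, a contradiction.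
\end{proof}

\begin{lemma}\label{lem:few}
Let $|X|<\aleph_\omega$, let $\theta:{}^X\omega_1\to\omega_1$, and put $X_e=\{x\in X:e(x)<\theta(e)\}$. There is a countable nonempty $\mathcal E\subseteq{}^X\omega_1$ such that $\bigcap_{e\in\mathcal E}X_e$ is countable.
\end{lemma}

\begin{proof}
Suppose not. Let $\mathcal I$ consist of the sets $Y\subseteq X$ such that $Y\cap\bigcap_{e\in\mathcal E}X_e$ is countable for some countable nonempty $\mathcal E$. It is closed under subsets and contains the singletons. If $\mathcal E_i$ witnesses $Y_i\in\mathcal I$, then $\bigcup_i\mathcal E_i$ witnesses $\bigcup_iY_i\in\mathcal I$. By assumption $X\notin\mathcal I$. Lemma~\ref{lem:ulam} gives pairwise disjoint $P_\xi\notin\mathcal I$, $\xi<\omega_1$. Let $e$ equal $\xi$ on $P_\xi$ and $0$ elsewhere. On $P_{\theta(e)}$ the function $e$ has value $\theta(e)$, so $P_{\theta(e)}\cap X_e=\emptyset$, and $\mathcal E=\{e\}$ witnesses $P_{\theta(e)}\in\mathcal I$. This is a contradiction.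
\end{proof}

We shall use the following textbook facts about a ccc forcing extension $V[\mathcal G]$ of $V$. Cardinals are preserved. For every function $f\in V[\mathcal G]$ from a set $X\in V$ into a set of $V$ there is $\Phi\in V$ such that $\Phi(x)$ is countable in $V$ and $f(x)\in\Phi(x)$ for all $x\in X$; here $\Phi(x)$ is the set of values that some condition forces on $\dot f(x)$. In particular, every countable subset of $X$ in $V[\mathcal G]$ is contained in a countable subset of $X$ in $V$.

\begin{proposition}\label{prop:C1}
Let $V_0\models\mathrm{GCH}$ and let $J,\prec,\nu$ be defined in $V_0$ as above. Then \emph{(C1)} holds in $V_0$ and in every ccc forcing extension of $V_0$.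
\end{proposition}

\begin{proof}
Work in $V_0$ and let $f:J\to\omega_1$. Fix $k$. For $e:J_k\to\omega_1$ let $\alpha_e\in J_{k+1}$ code $\beta\mapsto\max(e(\beta),f(\beta))$, and put $\theta(e)=f(\alpha_e)$. Since $|J_k|=\aleph_{k+1}$, Lemma~\ref{lem:few} applies to $X=J_k$ and gives $\mathcal E_k$. Let $C_k=\{\alpha_e:e\in\mathcal E_k\}\cup\bigcap_{e\in\mathcal E_k}X_e$, a countable nonempty set. If $\beta\in J_k\setminus C_k$, some $e\in\mathcal E_k$ has $e(\beta)\ge\theta(e)=f(\alpha_e)$, and then
\[
\nu(\beta,\alpha_e)=\max(e(\beta),f(\beta))\ge\max(f(\alpha_e),f(\beta)).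
\]
So $C=\bigcup_kC_k$ is as required.

In a ccc extension, let $f:J\to\omega_1$ and take $\Phi\in V_0$ as above, with $\Phi(\alpha)\subseteq\omega_1$. The function $f'(\alpha)=\sup\Phi(\alpha)<\omega_1$ is in $V_0$ and bounds $f$ pointwise. A set $C\in V_0$ that works for $f'$ works for $f$.
\end{proof}

\section{Random sets with prescribed intersections}\label{sec:slots}

It remains to construct an almost disjoint family with (C2). Think of the elements of $J\times\omega$ as vertices. For each pair of vertices in related columns we will fix one level $n$ at which the two sets should meet; the pairs assigned to $n$ form a graph $\Gamma_n$. Inside the finite set $S_n$, adjacent vertices should meet, and nonadjacent vertices should meet rarely, so that any two sets meet at only finitely many levels. This section treats one level and finitely many vertices.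

The naive model lets each vertex $a$ choose a random point of a finite set $Q$, conditioned on adjacent vertices choosing the same point. It fails on a path with edges $\{a,b\}$ and $\{b,d\}$: the nonadjacent vertices $a,d$ are forced to meet. Worse, the joint distribution of the choices of $a$ and $d$ depends on whether $b$ is under consideration, since without $b$ they meet with probability $1/|Q|$. We need a model in which different edges do not interact.

Let $Z$ and $Q$ be finite nonempty sets with $|Z|\ge2$, and let $T=Z\times Q^Z$. An element $(z,v)\in T$ consists of an \emph{address} $z$ and a function $v$ that holds a \emph{label} for every address. Its \emph{trace} is the nonempty set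
\[
\mathrm{tr}(z,v)=\{(\{z,k\},v(k)):k\in Z\setminus\{z\}\}\subseteq[Z]^2\times Q .
\]
For a finite set $G$ and $\Gamma\subseteq[G]^2$, write $x\in T^G$ as $x_a=(z_a,v_a)$, $a\in G$, and let $E(G,\Gamma)$ be the set of $x\in T^G$ such that $a\mapsto z_a$ is injective and
\begin{equation}\label{eq:dagger}
v_a(z_b)=v_b(z_a)
\end{equation}
holds for every $\{a,b\}\in\Gamma$.

\begin{example}\label{ex:path}
Take the path again: $G'=\{a,b,d\}$ with edges $\{a,b\}$, $\{b,d\}$. Once the three distinct addresses are fixed, the edges ask that the matrix of labels be symmetric in two positions: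
\[
\begin{array}{c|ccc}
 & z_a & z_b & z_d\\ \hline
v_a & \cdot & p & \ast\\
v_b & p & \cdot & q\\
v_d & \ast & q & \cdot
\end{array}
\]
The two starred entries, which decide whether \eqref{eq:dagger} holds for $a,d$, are unconstrained. Given any $x_a,x_d$ with $z_a\ne z_d$, there are $|Z|-2$ choices of $z_b$; then $v_b(z_a)=v_a(z_b)$ and $v_b(z_d)=v_d(z_b)$ are determined, and the other $|Z|-2$ values of $v_b$ are free. The number of extensions, $(|Z|-2)|Q|^{|Z|-2}$, does not depend on $x_a,x_d$. So the presence of $b$ does not change the distribution of $(x_a,x_d)$.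
\end{example}

\begin{lemma}\label{lem:slots}
Let $G'$ be a set with $|G'|\le|Z|$ and let $\Gamma'\subseteq[G']^2$.
\begin{itemize}
\item[(a)] If $z_a\neq z_b$, then $\mathrm{tr}(z_a,v_a)\cap\mathrm{tr}(z_b,v_b)\ne\emptyset$ if and only if \eqref{eq:dagger} holds.
\item[(b)] $E(G',\Gamma')\neq\emptyset$.
\item[(c)] If $G\subseteq G'$ and $\Gamma=\Gamma'\cap[G]^2$, then restriction to $G$ maps the uniform distribution on $E(G',\Gamma')$ to the uniform distribution on $E(G,\Gamma)$.
\item[(d)] If $a\ne b$ are in $G'$ and $\{a,b\}\notin\Gamma'$, then \eqref{eq:dagger} has probability $1/|Q|$ under the uniform distribution on $E(G',\Gamma')$.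
\end{itemize}
\end{lemma}

\begin{proof}
(a) A common point has first coordinate $\{z_a,k\}=\{z_b,k'\}$. As $z_a\ne z_b$, this means $k=z_b$ and $k'=z_a$, and the second coordinates $v_a(z_b)$ and $v_b(z_a)$ must agree.

(b) Take any injective assignment of addresses and let all $v_a$ be the same constant function.

(c) Restriction maps $E(G',\Gamma')$ into $E(G,\Gamma)$. We show that the number of extensions of $x\in E(G,\Gamma)$ to a member of $E(G',\Gamma')$ does not depend on $x$. The number of injective extensions of the addresses depends only on $|G|,|G'|,|Z|$. Fix one. A \emph{slot} is a pair $(a,k)\in G'\times Z$, standing for the value $v_a(k)$; it is \emph{new} if $a\in G'\setminus G$. The constraint of an edge $\{a,b\}$ equates the slots $(a,z_b)$ and $(b,z_a)$. By injectivity, the slot $(a,z_b)$ determines the ordered pair $(a,b)$, so different edges involve disjoint pairs of slots. The constraints of edges in $\Gamma$ are satisfied by $x$. Each edge in $\Gamma'\setminus\Gamma$ has an endpoint in $G'\setminus G$, so we can mark one new slot among its two. Fill the unmarked new slots arbitrarily.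 Then each marked slot has exactly one admissible value, that of its unmarked partner. The number of ways to choose the new labels is thus $|Q|^{|Z|\cdot|G'\setminus G|-|\Gamma'\setminus\Gamma|}$, independently of $x$ and of the addresses.

(d) By (c) we may assume $G'=\{a,b\}$ and $\Gamma'=\emptyset$. Then, given $z_a\ne z_b$, the functions $v_a,v_b$ are independent and uniform, and so are the labels $v_a(z_b),v_b(z_a)\in Q$.
\end{proof}

The model at level $n$ handles at most $|Z_n|$ vertices, while $\Gamma_n$ lives on $\aleph_\omega$ vertices. So for each countable part $c$ of $J$ we must choose finite ``windows'' $G^c_n\subseteq c\times\omega$ on which the constraints are imposed. The windows should have a size bound that does not depend on $c$, should eventually contain each vertex, and, in order that Lemma~\ref{lem:slots}(c) apply, should cohere when $c$ grows.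

\section{Threads}\label{sec:threads}

Let $\kappa=\aleph_\omega$. In this section an \emph{ideal} is a nonempty family of countable subsets of $\kappa$ that is closed under subsets and finite unions.

\begin{definition}
A \emph{thread} on an ideal $\mathcal I$ assigns to each $c\in\mathcal I$ a sequence $t^c=(t^c_n)_{n<\omega}$ of finite subsets of $c$ such that
\begin{itemize}
\item[(T1)] each element of $c$ is in $t^c_n$ for almost all $n$;
\item[(T2)] $|t^c_n|/n\to0$;
\item[(T3)] if $c\subseteq d\in\mathcal I$, then $t^d_n\cap c=t^c_n$ for almost all $n$.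
\end{itemize}
\end{definition}

On the subsets of $\omega$, the formula $t^c_n=c\cap\{k:k^2<n\}$ defines a thread: one sequence of finite sets is cut down to each $c$. On an uncountable set no single sequence of finite sets can satisfy (T1), and a thread is a coherent system of local substitutes for it. Later we need only $|t^c_n|\le n$ for almost all $n$; the form (T2) is chosen because it survives the union of two sequences. The goal of this section is the following.

\begin{proposition}\label{prop:thread}
Assume $\mathrm{GCH}$ and $\square_\kappa$. There is a thread on $[\kappa]^{\le\omega}$.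
\end{proposition}

We write $=^*$ for equality of sequences at almost all $n$, and take $\cap$ and $\cup$ of sequences termwise; $t^d\cap c$ is the sequence $(t^d_n\cap c)_n$. Two facts are immediate from the definition. Replacing each $t^c$ by an $=^*$-equal sequence of finite subsets of $c$ gives a thread. The union of a chain of threads, defined on an increasing chain of ideals and extending one another, is a thread on the union of the ideals. For ideals $\mathcal I,\mathcal K$ let $\mathcal I\vee\mathcal K$ be the ideal $\{u\cup v:u\in\mathcal I,\ v\in\mathcal K\}$.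

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $t,s$ be threads on ideals $\mathcal I,\mathcal K$ with $t^c=^*s^c$ for $c\in\mathcal I\cap\mathcal K$. Then $t$ extends to a thread on $\mathcal I\vee\mathcal K$.
\end{lemma}

\begin{proof}
For $c\in\mathcal I\vee\mathcal K$ fix $u_c\in\mathcal I$, $v_c\in\mathcal K$ with $c=u_c\cup v_c$, and put $\bar t^{\,c}=t^{u_c}\cup s^{v_c}$. Then (T1) and (T2) hold for $\bar t$. Let $w\in\mathcal I$ with $w\subseteq c$. By (T3), applied to $u_c\cap w$ inside $u_c$ and inside $w$,
\[
t^{u_c}\cap w=^*t^{u_c\cap w}=^*t^w\cap u_c .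
\]
Since $v_c\cap w\in\mathcal I\cap\mathcal K$, also
\[
s^{v_c}\cap w=^*s^{v_c\cap w}=^*t^{v_c\cap w}=^*t^w\cap v_c .
\]
Taking unions, $\bar t^{\,c}\cap w=^*t^w\cap c=t^w$. Exchanging the roles of $t$ and $s$ gives $\bar t^{\,c}\cap w=^*s^w$ for $w\in\mathcal K$, $w\subseteq c$. If $c\subseteq d$, then
\[
\bar t^{\,d}\cap c=(\bar t^{\,d}\cap u_c)\cup(\bar t^{\,d}\cap v_c)=^*t^{u_c}\cup s^{v_c}=\bar t^{\,c},
\]
which is (T3). For $c\in\mathcal I$ the case $w=c$ gives $\bar t^{\,c}=^*t^c$, so we may redefine $\bar t^{\,c}=t^c$ on $\mathcal I$.
\end{proof}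

To add a new countable set $M$ to the domain of a thread, we need one sequence whose trace on $u$ is $=^*t^u$ for every old $u\subseteq M$. A diagonal construction meets countably many such demands. The next definition says that countably many demands imply all the others; it is phrased so that it also makes sense for uncountable $M$.

An ideal $\mathcal I$ is \emph{$\sigma$-generated on} $M\subseteq\kappa$ \emph{by} $D_0\subseteq D_1\subseteq\dots\subseteq M$ if $[D_k]^{\le\omega}\subseteq\mathcal I$ for all $k$, and each $u\in\mathcal I$ with $u\subseteq M$ has $u\setminus D_k$ finite for some $k$.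

\begin{lemma}[Extension]\label{lem:extend}
Let $\mathcal I$ be an ideal that contains all finite subsets of $\kappa$ and is $\sigma$-generated on $M$, where $|M|<\aleph_\omega$. Every thread $t$ on $\mathcal I$ extends to a thread on $\mathcal I\vee[M]^{\le\omega}$.
\end{lemma}

\begin{proof}
We use induction on $|M|$, for all $\mathcal I$ and $t$ at once. Let $D_k$ be the generating sets. If $M=\emptyset$ there is nothing to do.

\emph{Case $M=\{a_0,a_1,\dots\}$ countable.} Let $d_k=D_k\cup\{a_0,\dots,a_k\}\in\mathcal I$. These sets increase to $M$, and every $u\in\mathcal I$ with $u\subseteq M$ is contained in some $d_l$, because $u\setminus D_k$ is a finite subset of $M$ for some $k$. By (T3) and (T2) choose $n_0<n_1<\cdots$ such that for all $n\ge n_k$ we have $t^{d_k}_n\cap d_j=t^{d_j}_n$ for $j\le k$, and $|t^{d_k}_n|\le n/(k+1)$. Put $y_n=t^{d_k}_n$ for $n_k\le n<n_{k+1}$ and $y_n=\emptyset$ for $n<n_0$. Then $|y_n|/n\to0$ and $y_n\cap d_j=t^{d_j}_n$ for $n\ge n_j$; in particular $a_j\in y_n$ for almost all $n$. So $s^e_n=y_n\cap e$ defines a thread on $[M]^{\le\omega}$. If $u\in\mathcal I$ and $u\subseteq d_l$,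 then $s^u=^*t^{d_l}\cap u=^*t^u$. Lemma~\ref{lem:amalg} applies.

\emph{Case $|M|=\aleph_{m+1}$.} Write $M$ as a continuous increasing union of sets $M_\xi$, $\xi<\omega_{m+1}$, with $M_0=\emptyset$ and $|M_\xi|\le\aleph_m$. Let $\mathcal I_\xi=\mathcal I\vee[M_\xi]^{\le\omega}$, so $\mathcal I_0=\mathcal I$. We build threads on the $\mathcal I_\xi$ that extend one another, starting with $t$.

At a successor step, $\mathcal I_\xi$ is $\sigma$-generated on $M_{\xi+1}$ by the sets $D'_k=M_\xi\cup(D_k\cap M_{\xi+1})$. Indeed, a countable subset of $D'_k$ is the union of a countable subset of $M_\xi$ and a countable subset of $D_k$, so it is in $\mathcal I_\xi$. If $u\cup v\subseteq M_{\xi+1}$ with $u\in\mathcal I$ and $v\in[M_\xi]^{\le\omega}$, then $(u\cup v)\setminus D'_k\subseteq u\setminus D_k$, which is finite for some $k$. The induction hypothesis extends the thread to $\mathcal I_\xi\vee[M_{\xi+1}]^{\le\omega}=\mathcal I_{\xi+1}$.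

At a limit $\xi$ of uncountable cofinality, every countable subset of $M_\xi$ lies in some $M_\eta$, $\eta<\xi$. So $\mathcal I_\xi=\bigcup_{\eta<\xi}\mathcal I_\eta$, and we take the union of the threads.

At a limit $\xi=\sup_k\xi_k$ with $\xi_0<\xi_1<\cdots$, take the union of the threads on $\mathcal I_{<\xi}=\bigcup_{\eta<\xi}\mathcal I_\eta$. This ideal is $\sigma$-generated on $M_\xi$ by $D'_k=M_{\xi_k}\cup(D_k\cap M_\xi)$: countable subsets of $D'_k$ are in $\mathcal I_{\xi_k}$, and if $u\cup v\subseteq M_\xi$ with $u\in\mathcal I$ and $v\subseteq M_\eta$, $\eta<\xi$, then $(u\cup v)\setminus D'_k$ is finite once $\xi_k\ge\eta$ and $u\setminus D_k$ is finite. The induction hypothesis extends the thread to $\mathcal I_{<\xi}\vee[M_\xi]^{\le\omega}=\mathcal I_\xi$.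

Since $\omega_{m+1}$ has uncountable cofinality, $\bigcup_\xi\mathcal I_\xi=\mathcal I\vee[M]^{\le\omega}$, and the union of the threads is as required.
\end{proof}

The ideal of finite sets carries the thread $t^c_n=c$ and is $\sigma$-generated on any $M$ by $D_k=\emptyset$. So ZFC already gives threads on $[\aleph_m]^{\le\omega}$ for all $m<\omega$. At $\kappa$ itself, a continuous chain of small sets has length $\omega$ and does not absorb all countable subsets of $\kappa$. We therefore add the countable sets one at a time, along an enumeration $\langle c(\eta):\eta<\kappa^+\rangle$ of $[\kappa]^\omega$; such an enumeration exists because $\kappa^{\aleph_0}\le2^\kappa=\kappa^+$ under GCH. The ideal reached at stage $\zeta$ must stay $\sigma$-generated, so we want it to be given by countably many sets $M_{\zeta,k}$ of size below $\kappa$.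

\begin{lemma}\label{lem:matrix}
Assume $\square_\kappa$. There are sets $M_{\zeta,k}\subseteq\kappa$ for $\zeta<\kappa^+$, $k<\omega$, such that
\begin{itemize}
\item[(M1)] $M_{0,k}=\emptyset$ and $M_{\eta+1,k}=M_{\eta,k}\cup c(\eta)$;
\item[(M2)] $|M_{\zeta,k}|\le\aleph_k$ and $M_{\zeta,k}\subseteq M_{\zeta,k+1}$;
\item[(M3)] if $\eta<\zeta$, then $M_{\eta,k}\subseteq M_{\zeta,k}$ for almost all $k$;
\item[(M4)] if $\mathrm{cf}\,\zeta>\omega$, every countable $u\subseteq M_{\zeta,k}$ is contained in $M_{\eta,k}$ for some $\eta<\zeta$.
\end{itemize}
\end{lemma}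

The delicate clause is (M4). It guarantees that nothing new appears at limits of uncountable cofinality, where diagonalization is not available. To obtain it, $M_{\zeta,k}$ should be an \emph{increasing} union of sets $M_{\eta,k}$ along a cofinal set of $\eta$, whereas (M3) gives inclusions only above a threshold that depends on the pair of indices. The principle $\square_\kappa$ makes the threshold uniform along a club. It asserts that there is a sequence $\langle C_\zeta:\zeta<\kappa^+\text{ limit}\rangle$ such that $C_\zeta$ is closed and unbounded in $\zeta$, its order type $\mathrm{otp}\,C_\zeta$ is at most $\kappa$, and $C_\eta=C_\zeta\cap\eta$ whenever $\eta\in L_\zeta$, where $L_\zeta$ is the set of limit points of $C_\zeta$ below $\zeta$.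

\begin{proof}[Proof of Lemma~\ref{lem:matrix}]
The set $L_\zeta\subseteq C_\zeta$ is closed in $\zeta$. For $\eta\in L_\zeta$ we have $L_\eta=L_\zeta\cap\eta$ and $\mathrm{otp}\,C_\eta<\mathrm{otp}\,C_\zeta\le\kappa$. When $\mathrm{otp}\,C_\zeta<\kappa$, let $k(\zeta)$ be least with $|C_\zeta|\le\aleph_{k(\zeta)}$; then $k(\eta)\le k(\zeta)$ for $\eta\in L_\zeta$. For each $\zeta$ of cofinality $\omega$ fix $\zeta_0<\zeta_1<\cdots$ with supremum $\zeta$. Define $M_{\zeta,k}$ by (M1) and, for limit $\zeta$, by three cases.
\begin{itemize}
\item[(A)] $\mathrm{otp}\,C_\zeta=\kappa$. Then $\mathrm{cf}\,\zeta=\mathrm{cf}\,\kappa=\omega$. Put $M_{\zeta,k}=\bigcup_{n\le k}M_{\zeta_n,k}$.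
\item[(B)] $\mathrm{otp}\,C_\zeta<\kappa$ and $L_\zeta$ is unbounded in $\zeta$. Put $M_{\zeta,k}=\emptyset$ for $k<k(\zeta)$ and $M_{\zeta,k}=\bigcup_{\eta\in L_\zeta}M_{\eta,k}$ for $k\ge k(\zeta)$.
\item[(C)] $\mathrm{otp}\,C_\zeta<\kappa$ and $L_\zeta$ is bounded in $\zeta$. A final segment of $C_\zeta$ has no limit point below $\zeta$ and so has type $\omega$; hence $\mathrm{cf}\,\zeta=\omega$. If $L_\zeta\ne\emptyset$, it has a largest element $\eta^*$, being closed and bounded. Put $M_{\zeta,k}=\emptyset$ for $k<k(\zeta)$ and $M_{\zeta,k}=M_{\eta^*,k}\cup\bigcup_{n\le k}M_{\zeta_n,k}$ for $k\ge k(\zeta)$, omitting $M_{\eta^*,k}$ if $L_\zeta=\emptyset$.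
\end{itemize}

(M2) follows by induction on $\zeta$. At successors a countable set is added, and in (A) and (C) the unions are finite. In (B), for $k\ge k(\zeta)$, we unite at most $|C_\zeta|\le\aleph_k$ sets of size at most $\aleph_k$. Monotonicity in $k$ passes through every clause, because the index sets of the unions do not shrink as $k$ grows.

The uniform threshold is the following statement:
\begin{equation}\label{eq:uniform}
\text{if }\mathrm{otp}\,C_\zeta<\kappa,\ \eta\in L_\zeta\text{ and }k\ge k(\zeta),\text{ then }M_{\eta,k}\subseteq M_{\zeta,k}.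
\end{equation}
We prove it by induction on $\zeta$. In case (B), and in case (C) with $\eta=\eta^*$, it holds by definition. In case (C) with $\eta<\eta^*$ we have $\eta\in L_\zeta\cap\eta^*=L_{\eta^*}$ and $k(\eta^*)\le k(\zeta)\le k$, so $M_{\eta,k}\subseteq M_{\eta^*,k}\subseteq M_{\zeta,k}$ by induction.

(M3) follows by induction on $\zeta$, once we find $\eta'$ with $\eta\le\eta'<\zeta$ and $M_{\eta',k}\subseteq M_{\zeta,k}$ for almost all $k$. If $\zeta$ is a successor, take its predecessor. In case (B) take $\eta'\in L_\zeta$ above $\eta$; the inclusion holds for $k\ge k(\zeta)$. In cases (A) and (C) take $\eta'=\zeta_n>\eta$; the inclusion holds for $k\ge n$, respectively $k\ge\max(n,k(\zeta))$.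

(M4). If $\mathrm{cf}\,\zeta>\omega$ we are in case (B). For $k<k(\zeta)$ we have $u=\emptyset$. Let $k\ge k(\zeta)$. The elements of $u$ lie in countably many sets $M_{\eta_i,k}$ with $\eta_i\in L_\zeta$. Take $\eta\in L_\zeta$ above all $\eta_i$. Then $\eta_i\in L_\eta$ and $k(\eta)\le k(\zeta)\le k$, so $M_{\eta_i,k}\subseteq M_{\eta,k}$ by \eqref{eq:uniform}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:thread}]
Let $\mathcal I_\zeta$ be the family of countable $u\subseteq\kappa$ such that $u\setminus M_{\zeta,k}$ is finite for some $k$. By (M2) it is an ideal, it contains the finite sets, and by (M2) and (M3) the $\mathcal I_\zeta$ increase with $\zeta$. We build threads on the $\mathcal I_\zeta$ that extend one another.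

The ideal $\mathcal I_0$ consists of the finite sets; put $t^c_n=c$.

By (M1), $\mathcal I_{\eta+1}=\mathcal I_\eta\vee[c(\eta)]^{\le\omega}$, and $\mathcal I_\eta$ is $\sigma$-generated on $c(\eta)$ by the sets $c(\eta)\cap M_{\eta,k}$. Apply Lemma~\ref{lem:extend}.

If $\mathrm{cf}\,\zeta>\omega$, then $\mathcal I_\zeta=\bigcup_{\eta<\zeta}\mathcal I_\eta$ by (M4). Take the union of the threads.

Let $\mathrm{cf}\,\zeta=\omega$, with $\zeta_0<\zeta_1<\cdots$ cofinal in $\zeta$. Take the union of the threads on $\mathcal I_{<\zeta}=\bigcup_{\eta<\zeta}\mathcal I_\eta$. Put $M_{\zeta,-1}=\emptyset$ and $\mathcal K_k=\mathcal I_{<\zeta}\vee[M_{\zeta,k}]^{\le\omega}$ for $k\ge-1$. Then $\mathcal K_{-1}=\mathcal I_{<\zeta}$, $\mathcal K_k=\mathcal K_{k-1}\vee[M_{\zeta,k}]^{\le\omega}$, and $\bigcup_k\mathcal K_k=\mathcal I_\zeta$. For $k\ge0$ the ideal $\mathcal K_{k-1}$ is $\sigma$-generated on $M_{\zeta,k}$ by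
\[
D_i=M_{\zeta,k}\cap\Bigl(M_{\zeta,k-1}\cup\bigcup_{j,l\le i}M_{\zeta_j,l}\Bigr),\qquad i<\omega .
\]
Indeed, a countable subset of $D_i$ is a finite union of a countable subset of $M_{\zeta,k-1}$ and of members of the ideals $\mathcal I_{\zeta_j}$, $j\le i$. Conversely, let $u=v\cup w\subseteq M_{\zeta,k}$ with $v\in\mathcal I_{<\zeta}$ and $w\subseteq M_{\zeta,k-1}$. Then $v\in\mathcal I_{\zeta_j}$ for some $j$, so $v\setminus M_{\zeta_j,l}$ is finite for some $l$, and $u\setminus D_i\subseteq v\setminus M_{\zeta_j,l}$ for $i\ge j,l$. As $|M_{\zeta,k}|\le\aleph_k$, Lemma~\ref{lem:extend} extends the thread successively to $\mathcal K_0,\mathcal K_1,\dots$, and the union is a thread on $\mathcal I_\zeta$.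

Finally, $c(\eta)\in\mathcal I_{\eta+1}$, so $\bigcup_{\zeta<\kappa^+}\mathcal I_\zeta=[\kappa]^{\le\omega}$.
\end{proof}

\section{The forcing}\label{sec:forcing}

Let $V_0\models\mathrm{GCH}+\square_{\aleph_\omega}$, with $J,\prec,\nu$ as in Section~\ref{sec:catching}, and let $I=J\times\omega$.

\subsection*{Windows}
Work in $V_0$. Let $\mathcal C=([J]^{\le\omega})^{V_0}$. Since $|J|=\aleph_\omega$, Proposition~\ref{prop:thread} gives a thread $\langle t^c:c\in\mathcal C\rangle$. Put $G^c_n=t^c_n\times n\subseteq c\times\omega$, and let $m^*(c)$ be least such that $|t^c_n|\le n$ for all $n\ge m^*(c)$. Then (T1)--(T3) give: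
\begin{itemize}
\item[(W1)] if $\alpha\in c$, then $\{\alpha\}\times n\subseteq G^c_n$ for almost all $n$;
\item[(W2)] $|G^c_n|\le n^2$ for $n\ge m^*(c)$;
\item[(W3)] if $c\subseteq c'$, then $G^{c'}_n\cap(c\times\omega)=G^c_n$ for almost all $n$.
\end{itemize}
Fix sets $Z_n$ with $n^2+2$ elements and $Q_n$ with $2^n$ elements, and let $T_n=Z_n\times Q_n^{Z_n}$. The size of $Z_n$ makes Lemma~\ref{lem:slots} applicable to the windows; the size of $Q_n$ makes the probabilities $1/|Q_n|$ of unwanted meetings summable. Write $E_n(G,\Gamma)$ for the set $E(G,\Gamma)$ of Section~\ref{sec:slots} formed with $Z_n,Q_n$.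

\subsection*{A Cohen real and the edges}
The graphs $\Gamma_n$ are defined from a scale, so the family has to be added by a forcing that keeps this scale dominating. This is why the conditions will be sets of positive measure. The measures attached to different $c$ cohere only from some level on, by (W3), and that level depends on the sets compared. This threatens the ccc. The remedy is to impose constraints only at the levels in a Cohen generic set $R$, whose long gaps let us skip the levels where coherence has not yet begun.

Let $r\in2^\omega$ be generic over $V_0$ for the Cohen forcing $2^{<\omega}$, let $V_1=V_0[r]$ and $R=\{n:r(n)=1\}$, an infinite set by genericity. Cohen forcing is countable, so it is ccc and preserves CH. Under CH there is a scale: enumerate $\omega^\omega$ in type $\omega_1$ and let $g_\xi$ eventually dominate the $\xi$th function and the countably many earlier $g_\eta$. Fix a Cohen name in $V_0$ that is forced to denote a scale, and let $\langle g_\xi:\xi<\omega_1\rangle\in V_1$ be its value. For the rest of this section we work in $V_1$ unless stated otherwise. Every countable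 subset of $J$ is contained in a member of $\mathcal C$.

For $a=(\beta,j)$ and $b=(\alpha,i)$ in $I$ with $\beta\prec\alpha$ let
\[
N(a,b)=\min\{n\in R:\ n>i,\ n>j,\ n>g_{\nu(\beta,\alpha)}(i)\},
\]
and let $\Gamma_n$ be the set of all such pairs $\{a,b\}$ with $N(a,b)=n$. Each pair from $I$ belongs to at most one $\Gamma_n$. Put $\Gamma^c_n=\Gamma_n\cap[G^c_n]^2$.

\subsection*{Measures}
For $c\in\mathcal C$ let $\Omega_c=\prod_{n<\omega}T_n^{\,c\times\omega}$, a compact metrizable space. A point $y\in\Omega_c$ has coordinates $y_a(n)=(z_a(n),v_a(n))\in T_n$ for $a\in c\times\omega$, $n<\omega$; the factor $T_n^{\,c\times\omega}$ is \emph{level $n$}. For $n\ge m^*(c)$ define a clopen set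
\[
E^c_n=\begin{cases}\{y\in\Omega_c:(y_a(n))_{a\in G^c_n}\in E_n(G^c_n,\Gamma^c_n)\}&\text{if }n\in R,\\ \Omega_c&\text{if }n\notin R.\end{cases}
\]
It depends only on level $n$. By (W2) and Lemma~\ref{lem:slots}(b), its probability under the uniform product measure is at least $|T_n|^{-|G^c_n|}\ge\varepsilon_n$, where $\varepsilon_n=|T_n|^{-n^2}$ is a number in $V_0$ that does not depend on $c$. Let $\lambda^c_n$ be the uniform product measure on level $n$ conditioned on $E^c_n$. So for $n\in R$ the coordinates in $G^c_n$ are uniformly distributed on $E_n(G^c_n,\Gamma^c_n)$ and the remaining coordinates are independent and uniform, while for $n\notin R$ the measure $\lambda^c_n$ is uniform. For $m\ge m^*(c)$ let $\mu_{c,m}$ be the product probability measure on $\Omega_c$ that is uniform on the levels $n<m$ and is $\lambda^c_n$ on the levels $n\ge m$: the constraints are switched on at level $m$. For $c\subseteq c'$ in $\mathcal C$ let $\pi^{c'}_c:\Omega_{c'}\to\Omega_c$ be the restriction map.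

\begin{lemma}\label{lem:measures}
Let $c\subseteq c'$ be in $\mathcal C$.
\begin{itemize}
\item[(a)] If $m^*(c)\le m\le m'$, then $\mu_{c,m'}(K)\ge\mu_{c,m}(K)\prod_{m\le n<m'}\varepsilon_n$ for all Borel $K\subseteq\Omega_c$. If moreover no $n$ with $m\le n<m'$ is in $R$, then $\mu_{c,m'}=\mu_{c,m}$.
\item[(b)] Let $m\ge m^*(c),m^*(c')$ be such that $G^{c'}_n\cap(c\times\omega)=G^c_n$ for all $n\ge m$. Then $\mu_{c',m}((\pi^{c'}_c)^{-1}K)=\mu_{c,m}(K)$ for all Borel $K\subseteq\Omega_c$. By \emph{(W3)}, this applies to almost all $m$.
\end{itemize}
\end{lemma}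

\begin{proof}
(a) The two measures differ only on the levels $m\le n<m'$, where $\mu_{c,m'}$ is uniform. So $\mu_{c,m}$ is $\mu_{c,m'}$ conditioned on $E=\bigcap_{m\le n<m'}E^c_n$, and $\mu_{c,m'}(E)\ge\prod_{m\le n<m'}\varepsilon_n$ by independence of the levels. Hence $\mu_{c,m'}(K)\ge\mu_{c,m'}(K\cap E)=\mu_{c,m}(K)\mu_{c,m'}(E)$. If the interval misses $R$, then $E=\Omega_c$.

(b) Both measures are products over the levels, so it suffices to compare each level. For $n<m$ or $n\notin R$, the uniform measure projects to the uniform measure. Let $n\ge m$, $n\in R$, $G=G^c_n$, $G'=G^{c'}_n$. Then $G\subseteq G'$ and $\Gamma^{c'}_n\cap[G]^2=\Gamma^c_n$, so by Lemma~\ref{lem:slots}(c) the coordinates in $G$ have the same distribution under $\lambda^{c'}_n$ and $\lambda^c_n$. The elements of $(c\times\omega)\setminus G$ are not in $G'$, so under both measures these coordinates are uniform, independent, and independent of those in $G$.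
\end{proof}

Call a Borel set $K\subseteq\Omega_c$ \emph{null} if $\mu_{c,m}(K)=0$ for all $m\ge m^*(c)$, and \emph{positive} otherwise. The null sets are closed under Borel subsets and countable unions. By Lemma~\ref{lem:measures}(a), $K$ is positive if and only if $\mu_{c,m}(K)>0$ for almost all $m$. With part (b) it follows that
\begin{equation}\label{eq:lift}
K\subseteq\Omega_c\text{ is positive}\iff(\pi^{c'}_c)^{-1}K\subseteq\Omega_{c'}\text{ is positive}\qquad(c\subseteq c').
\end{equation}

\subsection*{The poset}
A condition in $P$ is a pair $(c,K)$ with $c\in\mathcal C$ and $K\subseteq\Omega_c$ a positive Borel set; $c$ is its \emph{support}. Put $(c',K')\le(c,K)$ if $c'\supseteq c$ and $K'\subseteq(\pi^{c'}_c)^{-1}K$. For $e\supseteq c$ in $\mathcal C$, the \emph{lift} of $(c,K)$ to $e$ is $(e,(\pi^e_c)^{-1}K)$, a condition below $(c,K)$ by \eqref{eq:lift}.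

\begin{lemma}\label{lem:compat}
Let $(c,K),(d,K')\in P$ and let $e\in\mathcal C$ contain $c\cup d$. The two conditions are compatible if and only if $K''=(\pi^e_c)^{-1}K\cap(\pi^e_d)^{-1}K'$ is positive. In particular, a condition and any of its lifts are compatible with the same conditions.
\end{lemma}

\begin{proof}
If $K''$ is positive, $(e,K'')$ is a common extension. Conversely, let $(e',Y)$ be a common extension and $e''=e\cup e'$. The preimage of $Y$ in $\Omega_{e''}$ is positive and is contained in the preimage of $K''$, so $K''$ is positive by \eqref{eq:lift}. For the last statement, a condition and its lift have the same preimage in $\Omega_e$ for every $e$ containing all supports involved.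
\end{proof}

In a single measure algebra the ccc follows from counting: more than $1/\delta$ sets of measure above $\delta$ cannot have pairwise null intersections. Here, finitely many conditions $(c_i,K_i)$ with $\mu_{c_i,m}(K_i)>\delta$ can be compared in $\Omega_c$, $c=\bigcup_ic_i$, only through $\mu_{c,m_2}$ for a large $m_2$ that depends on how many and which conditions were taken. In passing from $m$ to $m_2$ the lower bound $\delta$ deteriorates by the factor in Lemma~\ref{lem:measures}(a), and the counting is lost. But $m_2$ is computed in $V_0$, so a Cohen condition can keep $R$ empty up to $m_2$.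

\begin{lemma}\label{lem:ccc}
Cohen forcing over $V_0$ forces that $P$ is ccc.
\end{lemma}

\begin{proof}
Work in $V_0$. Suppose $q_0\in2^{<\omega}$ forces that $\langle\dot p_\xi:\xi<\omega_1\rangle$ is a sequence of pairwise incompatible conditions. For each $\xi$ choose $q_\xi$ extending $q_0$, a set $c_\xi\in\mathcal C$, a number $m_\xi\ge m^*(c_\xi)$, a rational $\delta_\xi>0$ and a name $\dot K_\xi$ with
\[
q_\xi\Vdash\dot p_\xi=(c_\xi,\dot K_\xi)\ \text{ and }\ \mu_{c_\xi,m_\xi}(\dot K_\xi)>\delta_\xi .
\]
On an uncountable set of indices, $q_\xi=q$, $m_\xi=m$ and $\delta_\xi=\delta$ are constant. The condition $q$ may already put levels between $m$ and its length $|q|$ into $R$, so we first move past them. Let $m_1=\max(m,|q|)$ and $\delta'=\delta\prod_{m\le n<m_1}\varepsilon_n>0$. By Lemma~\ref{lem:measures}(a), $q\Vdash\mu_{c_\xi,m_1}(\dot K_\xi)>\delta'$ for all these $\xi$. The loss is fixed before we decide how many conditions to compare.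

Pick $k>1/\delta'$ of the indices, $\xi_1,\dots,\xi_k$, and let $c_i=c_{\xi_i}$ and $c=c_1\cup\dots\cup c_k\in\mathcal C$. By (W3) pick $m_2\ge m_1,m^*(c)$ with $G^c_n\cap(c_i\times\omega)=G^{c_i}_n$ for all $i$ and all $n\ge m_2$. Let $q'$ extend $q$ by zeros to length $m_2$. Since $m_1\ge|q|$, the condition $q'$ forces that no $n$ with $m_1\le n<m_2$ is in $R$. By both parts of Lemma~\ref{lem:measures},
\[
q'\Vdash\mu_{c,m_2}\bigl((\pi^c_{c_i})^{-1}\dot K_{\xi_i}\bigr)=\mu_{c_i,m_2}(\dot K_{\xi_i})=\mu_{c_i,m_1}(\dot K_{\xi_i})>\delta'\qquad(1\le i\le k).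
\]
If these $k$ subsets of $\Omega_c$ had pairwise intersections of $\mu_{c,m_2}$-measure zero, their union would have measure above $k\delta'>1$. So $q'$ forces that two of them meet in a positive set, and by Lemma~\ref{lem:compat} that two of the $\dot p_{\xi_i}$ are compatible. This is a contradiction.
\end{proof}

A forcing notion is \emph{$\omega^\omega$-bounding} if every function in $\omega^\omega$ of the extension is bounded by a function of the ground model.

\begin{lemma}\label{lem:bounding}
$P$ is $\omega^\omega$-bounding over $V_1$.
\end{lemma}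

\begin{proof}
Let $\dot f$ be a name for an element of $\omega^\omega$ and let $p$ be a condition. For each $n$ let $\mathcal M_n$ be a maximal antichain consisting of conditions that decide $\dot f(n)$. It is countable by Lemma~\ref{lem:ccc}. Choose $c\in\mathcal C$ that contains the supports of $p$ and of all members of $\bigcup_n\mathcal M_n$, and replace all these conditions by their lifts to $c$. The lifts still decide $\dot f(n)$, and by Lemma~\ref{lem:compat} each $\mathcal M_n$ remains a maximal antichain. Write $(c,K)$ for the lift of $p$, and view $\mathcal M_n$ as a countable family of Borel subsets of $\Omega_c$. The set $\Omega_c\setminus\bigcup\mathcal M_n$ is null, since otherwise it would be a condition incompatible with every member of $\mathcal M_n$.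

Choose $m$ with $\rho=\mu_{c,m}(K)>0$, and finite $\mathcal M'_n\subseteq\mathcal M_n$ with $\mu_{c,m}(\Omega_c\setminus\bigcup\mathcal M'_n)<\rho2^{-n-2}$. Then $K'=K\cap\bigcap_n\bigcup\mathcal M'_n$ has measure at least $\rho/2$, so $(c,K')\le p$ is a condition. Let $(e,Y)\le(c,K')$ and $n<\omega$. The positive set $Y$ is covered by the preimages of the finitely many members of $\mathcal M'_n$, so it meets one of them in a positive set, and $(e,Y)$ is compatible with a member of $\mathcal M'_n$. Hence extensions of members of $\mathcal M'_n$ are dense below $(c,K')$, and $(c,K')$ forces $\dot f(n)\le b(n)$, where $b(n)$ is the largest value decided by a member of $\mathcal M'_n$. The function $b$ is in $V_1$.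
\end{proof}

\section{The generic family}\label{sec:family}

Let $\mathcal G$ be $P$-generic over $V_1$ and $W=V_1[\mathcal G]$. A two-step iteration of ccc forcings is ccc, so by Lemma~\ref{lem:ccc} the model $W$ is a ccc extension of $V_0$. By Lemma~\ref{lem:bounding}, every function in $\omega^\omega\cap W$ is bounded by one in $V_1$, and hence is $\le^*g_\xi$ for some $\xi$. So $\langle g_\xi:\xi<\omega_1\rangle$ is a scale in $W$, and $\mathfrak d=\aleph_1$ in $W$.

\subsection*{The generic point}
For $a=(\alpha,i)\in I$, $n<\omega$ and $\tau\in T_n$ let $[a,n,\tau]=\{y\in\Omega_{\{\alpha\}}:y_a(n)=\tau\}$. For fixed $a,n$ these sets partition $\Omega_{\{\alpha\}}$ into finitely many pieces. Any condition can be lifted to a support containing $\alpha$ and then intersected with the preimage of one piece so that the result is positive; by \eqref{eq:lift} that piece is positive, and the result lies below $(\{\alpha\},[a,n,\tau])$. Different pieces give incompatible conditions. So there is a unique $\tau\in T_n$ with $(\{\alpha\},[a,n,\tau])\in\mathcal G$, and we put $x_a(n)=(z_a(n),v_a(n))=\tau$. The generic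 point $x$ obeys every finite restriction that a condition in $\mathcal G$ imposes.

\begin{lemma}\label{lem:point}
Let $(c,K)\in\mathcal G$, let $n<\omega$, let $G\subseteq c\times\omega$ be finite and $Y\subseteq T_n^{\,G}$. If $(y_a(n))_{a\in G}\in Y$ for all $y\in K$, then $(x_a(n))_{a\in G}\in Y$.
\end{lemma}

\begin{proof}
Let $(e,K')\in\mathcal G$ be a common extension of $(c,K)$ and of the finitely many conditions in $\mathcal G$ that fix $x_a(n)$, $a\in G$. Take $y'\in K'$. Then $y'_a(n)=x_a(n)$ for $a\in G$, and the restriction of $y'$ to $c$ is in $K$.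
\end{proof}

In $W$ let $S_n=\{n\}\times[Z_n]^2\times Q_n$ and $S=\bigcup_nS_n$, a countably infinite set. For $a\in I$ put
\[
A_a=\{(n,\{z_a(n),k\},v_a(n)(k)):\ n\in R,\ k\in Z_n\setminus\{z_a(n)\}\}.
\]
Thus $A_a\cap S_n$ is a copy of the trace $\mathrm{tr}(x_a(n))$ for $n\in R$ and is empty for $n\notin R$. Traces are nonempty and $R$ is infinite, so $A_a$ is infinite.

\begin{lemma}\label{lem:realized}
For each $c\in\mathcal C$, we have $(x_a(n))_{a\in G^c_n}\in E_n(G^c_n,\Gamma^c_n)$ for almost all $n\in R$.
\end{lemma}

\begin{proof}
We argue by density. Lift a given condition to $(d,K)$ with $d\supseteq c$, and choose $m\ge m^*(d)$ with $\mu_{d,m}(K)>0$. Each $E^d_n$, $n\ge m$, has $\mu_{d,m}$-measure one, so $K'=K\cap\bigcap_{n\ge m}E^d_n$ is positive. If $(d,K')\in\mathcal G$, then Lemma~\ref{lem:point} gives $(x_a(n))_{a\in G^d_n}\in E_n(G^d_n,\Gamma^d_n)$ for all $n\ge m$ in $R$. By (W3), $G^c_n\subseteq G^d_n$ and hence $\Gamma^c_n\subseteq\Gamma^d_n$ for almost all $n$, and for such $n$ the restriction to $G^c_n$ is in $E_n(G^c_n,\Gamma^c_n)$.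
\end{proof}

\begin{lemma}\label{lem:ad}
If $a\ne b$ are in $I$, then $A_a\cap A_b$ is finite.
\end{lemma}

\begin{proof}
Let $c\in\mathcal C$ be the set of first coordinates of $a$ and $b$. By (W1), $a,b\in G^c_n$ for almost all $n$, so Lemma~\ref{lem:realized} gives $z_a(n)\neq z_b(n)$ for almost all $n\in R$. For such $n$, Lemma~\ref{lem:slots}(a) says that $A_a\cap A_b\cap S_n\ne\emptyset$ exactly when $x$ satisfies \eqref{eq:dagger} for $a,b$ at level $n$. As each $S_n$ is finite, it suffices to show that this happens for only finitely many $n\in R$.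

Again we argue by density. Lift a given condition to $(d,K)$ with $d\supseteq c$. For $n\in\omega$ let $B_n\subseteq\Omega_d$ be the clopen set of $y$ that satisfy \eqref{eq:dagger} for $a,b$ at level $n$. Choose $m\ge m^*(d)$ with $\mu_{d,m}(K)>0$ and so large that $a,b\in G^d_n$ and $\{a,b\}\notin\Gamma_n$ for all $n\ge m$; the latter is possible because $\{a,b\}$ belongs to at most one $\Gamma_n$. By Lemma~\ref{lem:slots}(d), $\mu_{d,m}(B_n)=1/|Q_n|=2^{-n}$ for $n\ge m$ in $R$. Choose $m'\ge m$ with $\sum_{n\ge m'}2^{-n}<\mu_{d,m}(K)$. Then $K'=K\setminus\bigcup\{B_n:n\in R,\ n\ge m'\}$ is positive. If $(d,K')\in\mathcal G$, then by Lemma~\ref{lem:point} the point $x$ fails \eqref{eq:dagger} for $a,b$ at every level $n\ge m'$ in $R$.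
\end{proof}

\begin{lemma}\label{lem:C2}
Condition \emph{(C2)} holds in $W$.
\end{lemma}

\begin{proof}
Let $\beta\prec\alpha$ and $j<\omega$. Put $c=\{\alpha,\beta\}$, $a=(\beta,j)$, $b_i=(\alpha,i)$ and $n_i=N(a,b_i)\in R$. Then $n_i>i$, $n_i>j$ and $n_i>g_{\nu(\beta,\alpha)}(i)$. In particular $n_i\to\infty$, so for almost all $i$ the level $n_i$ is beyond the exceptional levels in (W1) and in Lemma~\ref{lem:realized}. For such $i$, (W1) gives $c\times n_i\subseteq G^c_{n_i}$, hence $a,b_i\in G^c_{n_i}$ because $i,j<n_i$, and so $\{a,b_i\}\in\Gamma^c_{n_i}$. By Lemma~\ref{lem:realized}, $z_a(n_i)\ne z_{b_i}(n_i)$ and \eqref{eq:dagger} holds for $a,b_i$ at level $n_i$. By Lemma~\ref{lem:slots}(a), $A_a\cap A_{b_i}\cap S_{n_i}\neq\emptyset$.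
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The model $W$ is a ccc extension of $V_0$ with $\mathfrak d=\aleph_1$, and $\langle g_\xi:\xi<\omega_1\rangle$ is a scale in it. The sets $A_a$ are infinite and have pairwise finite intersections by Lemma~\ref{lem:ad}, so they are distinct and $\mathcal A=\{A_a:a\in I\}$ is an almost disjoint family on $S$. Cardinals are preserved, so $|\mathcal A|=|I|=\aleph_\omega$ in $W$. Condition (C1) holds in $W$ by Proposition~\ref{prop:C1}, and (C2) by Lemma~\ref{lem:C2}. By Proposition~\ref{prop:reduction}, $\Psi(\mathcal A)$ is star-Hurewicz, and therefore star-Menger.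
\end{proof}

\begin{thebibliography}{9}
\bibitem{Tsaban} Boaz Tsaban, \emph{SPM Bulletin 38}, arXiv:1511.07804 (2015).
\end{thebibliography}
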